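\title{Eulerian triangulations of the torus with representativity at least eight are four-colorable}

\begin{abstract}
We prove that every Eulerian triangulation of the torus with representativity at least $8$ is $4$-colorable. Since there is a non-$4$-colorable Eulerian triangulation of the torus with representativity $7$, the bound is best possible. The proof lifts the triangulation to the plane, where it is $3$-colorable, and builds $4$-colorings from integer height functions. In the main case such a function exists exactly when a certain convex lattice polygon, read off from directed distances, contains a point of a fixed sparse coset. For representativity at least $8$ only one polygon avoids this coset. It is a triangle, it forces the graph to contain a specific $6$-regular triangulation on $49$ vertices, and this triangulation is colored explicitly.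
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{triangulation} of a surface is a simple graph embedded in the surface so that every face is an open disc bounded by a $3$-cycle. It is \emph{Eulerian} if every vertex has even degree. A graph is \emph{$k$-colorable} if its vertices can be assigned $k$ colors so that adjacent vertices receive distinct colors. The \emph{representativity} $r(G)$ of an embedded graph $G$ is the smallest number of intersections of a non-contractible closed curve with $G$.

An Eulerian triangulation of the plane is $3$-colorable. Color the three vertices of one face and propagate: across an edge, the third vertex of the next face receives the only color left. Around a vertex $v$ the neighbors alternate between the two colors different from that of $v$, and since the degree of $v$ is even the alternation closes up. On the torus the same propagation succeeds inside every disc, but after a trip around a non-contractible curve the colors may return permuted. Then three colors do not suffice, and one asks whether a fourth color can absorb the permutation. This is not always so: the complete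 graph $K_7$ is an Eulerian triangulation of the torus (Example~\ref{ex:lattice}). But $K_7$ has representativity $3$, and representativity measures exactly the room that is available, along every non-contractible curve, for repairing the mismatch.

Hutchinson, Richter and Seymour proved that for every orientable surface there is a bound such that every Eulerian triangulation of that surface with representativity at least this bound is $4$-colorable. For the torus it is known that representativity at least $10$ suffices, and that there is a non-$4$-colorable Eulerian triangulation with representativity $7$. The question whether representativity $8$ suffices comes from Brianski, Kral, Lamaison and Shu~\cite{BKLS}. We answer it.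

\begin{theorem}\label{thm:main}
Every Eulerian triangulation of the torus with representativity at least $8$ is $4$-colorable.
\end{theorem}

By the example with representativity $7$, the bound $8$ is best possible. Theorem~\ref{thm:main} follows from a finer statement, Theorem~\ref{thm:refined}, which says which kind of coloring exists. Section~\ref{sec:byhand} shows on a simple family how the number $8$ arises: it is the threshold there for a natural kind of coloring, the striped colorings. In general the threshold for striped colorings turns out to be $9$, and the value $8$ is reached only because the triangulations of representativity $8$ without a striped coloring can be described completely and colored in another way.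

\section{The universal cover and its three-coloring}\label{sec:cover}

Throughout, $G$ is an Eulerian triangulation of the torus $T=\mathbb R^2/\Gamma$, where $\Gamma\cong\mathbb Z^2$ acts by translations $v\mapsto v+\gamma$, and $r=r(G)$. Let $\tilde G$ be the preimage of $G$ in $\mathbb R^2$. A closed walk in $G$ lifts to a walk in $\tilde G$ from some $v$ to $v+\gamma$; the element $\gamma\in\Gamma$ depends neither on the lift nor on the starting point and is the \emph{class} of the walk. The walk is contractible exactly when its class is $0$. An element of $\Gamma$ is \emph{primitive} if it is not a multiple $k\gamma$ with $k\ge2$; equivalently, it is part of a basis.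

\begin{lemma}\label{lem:walks}
The representativity $r$ is the minimum length of a non-contractible closed walk in $G$.
\end{lemma}

\begin{proof}
In a closed walk of length $k$, replace every edge by an arc with the same ends through an adjacent face. The resulting curve is homotopic to the walk and has $k$ intersections with $G$, all at vertices. So a non-contractible closed walk has length at least $r$. Conversely, take a non-contractible curve with $k$ intersections; $k\ge1$ because faces are discs. Slide every intersection point in the interior of an edge to an end of this edge. Consecutive points are now vertices of a common face, and the arc between them runs in this face, so it is homotopic to an edge or to a point. This gives a homotopic closed walk of length at most $k$.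
\end{proof}

The graph $\tilde G$ is an Eulerian triangulation of the plane, so the propagation described in the introduction gives a proper coloring $\varphi\colon V(\tilde G)\to\mathbb Z_3$, unique up to a permutation of the colors. By uniqueness, $\varphi(v+\gamma)=\pi_\gamma(\varphi(v))$ for a permutation $\pi_\gamma$, and $\gamma\mapsto\pi_\gamma$ is a homomorphism from $\Gamma$ to $S_3$. Its image is abelian, so it has order $1$, $2$ or $3$. If the order is $3$, we say that $G$ is of \emph{cyclic type}. Then
\[
\varphi(v+\gamma)=\varphi(v)+\lambda(\gamma)\qquad\text{for some }0\ne\lambda\in\operatorname{Hom}(\Gamma,\mathbb Z_3).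
\]
In cyclic type no color class of $\varphi$ descends to $G$, but differences of colors do. Direct each edge as $u\to v$ when $\varphi(v)=\varphi(u)+1$. This rule is $\Gamma$-invariant, so it directs the edges of $G$, and every face, carrying all three colors, is a directed $3$-cycle. A \emph{striped coloring} of $G$ is a map $c\colon V(G)\to\mathbb Z_4$ with
\[
c(v)-c(u)\in\{1,2\}\qquad\text{for every directed edge }u\to v .
\]
It is a proper $4$-coloring, since $0\notin\{1,2\}$.

\begin{theorem}\label{thm:refined}
Let $G$ be an Eulerian triangulation of the torus $T$ with representativity $r$.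
\begin{enumerate}
\item[(a)] If $G$ is not of cyclic type and $r\ge6$, then $G$ is $4$-colorable.
\item[(b)] Let $G$ be of cyclic type with $r\ge8$. Then exactly one of the following holds.
\begin{enumerate}
\item[(i)] $G$ has a striped coloring.
\item[(ii)] $G$ contains a subgraph $X$ that triangulates $T$ with all facial boundaries $3$-cycles, with $V(X)=\mathbb Z_{49}$ and with directed edges $i\to i+1$, $i\to i+18$, $i\to i-19$ $(i\in\mathbb Z_{49})$. In this case $G$ is still $4$-colorable.
\end{enumerate}
\item[(c)] In \textup{(b)}, if $r\ge9$ then \textup{(i)} holds; here $9$ cannot be replaced by $8$.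
\end{enumerate}
\end{theorem}

Parts (a) and (b) together give Theorem~\ref{thm:main}. After the worked example of Section~\ref{sec:byhand}, we encode the lengths of closed walks in convex functions on $\Gamma\otimes\mathbb R$ (Section~\ref{sec:length}) and prove (a) (Section~\ref{sec:noncyclic}). For the cyclic type, Section~\ref{sec:heights} reduces striped colorings to a lattice-point question about a polygon $K$, and Section~\ref{sec:x49} studies the exceptional polygon and triangulation. Sections~\ref{sec:normal}--\ref{sec:pinwheel} show that no other polygon can occur, and Section~\ref{sec:structure} recovers $X$ from the polygon. The pieces are assembled in Section~\ref{sec:end}.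

\begin{example}[lattice tori]\label{ex:lattice}
Let $\zeta=e^{i\pi/3}$ and $\omega=\zeta^2=\zeta-1$, so $\omega^2=-\zeta$. Join two points of $\mathbb Z[\zeta]$ when they differ by one of the six units $\pm1,\pm\zeta,\pm\zeta^2$; this is the triangular lattice. If $\Gamma\subset\mathbb Z[\zeta]$ is a subgroup of finite index modulo which the six units are nonzero and distinct, then $\mathbb Z[\zeta]/\Gamma$ is a $6$-regular triangulation of $\mathbb C/\Gamma$. Here $\varphi(p+q\zeta)=p-q \bmod 3$ is additive and the steps $1,\omega,\omega^2$ raise it by $1$. So $\lambda=\varphi|_\Gamma$: the triangulation is $3$-colorable if $\varphi$ vanishes on $\Gamma$, and otherwise it is of cyclic type with directed steps $1,\omega,\omega^2$. Every nonzero point is a unit times some $p+q\zeta$ with $p,q\ge0$, and its distance from $0$ is then $p+q$, because $p+q$ changes by at most $1$ along an edge.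

For instance, let $\Gamma$ be the kernel of $p+q\zeta\mapsto p+5q\in\mathbb Z_7$. The units go to $\pm1,\pm5,\pm4$, which are all nonzero residues, so the quotient is $K_7$. Its representativity is $3$, attained by $2+\zeta\in\Gamma$.
\end{example}

\section{Striped colorings of $\mathbb Z[\zeta]/n\mathbb Z[\zeta]$, by hand}\label{sec:byhand}

Let $G_n=\mathbb Z[\zeta]/n\mathbb Z[\zeta]$ with $n\ge4$ and $3\nmid n$. By Example~\ref{ex:lattice}, $G_n$ is of cyclic type, since $\varphi(n)\ne0$, and $r(G_n)=n$. When does $G_n$ have a striped coloring?

Let $c$ be one. Assign to a directed edge $u\to v$ the \emph{increment} $1$ if $c(v)-c(u)=1$ and $-2$ if $c(v)-c(u)=2$. The increment is congruent to $c(v)-c(u)$ modulo $4$. The reason for choosing $-2$ rather than $2$ is this: around a face the three increments add up to a number in $\{3,0,-3,-6\}$ that is divisible by $4$, hence to $0$. (This step is valid for every $G$ of cyclic type.) As the plane is simply connected, the increments are the differences $\Psi(v)-\Psi(u)$ of an integer function $\Psi$ on $\mathbb Z[\zeta]$, a height. The increments are invariant under $\Gamma=n\mathbb Z[\zeta]$,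 so the numbers $y_i=\Psi(v+n\omega^{i-1})-\Psi(v)$, $i=1,2,3$, do not depend on $v$. They satisfy
\begin{equation}\label{eq:Gn}
y_1+y_2+y_3=0,\qquad y_i\le n,\qquad y_i\equiv n\pmod3,\qquad y_i\equiv0\pmod4 .
\end{equation}
Indeed, $1+\omega+\omega^2=0$; each $y_i$ is a sum of $n$ increments, each at most $1$ and congruent to $1$ modulo $3$; and $\Psi-c$ is constant modulo $4$ while $c$ is $\Gamma$-invariant.

For $n=4$ the triple $(4,4,-8)$ satisfies \eqref{eq:Gn}, and it is realized by $\Psi(p+q\zeta)=p+2q$, whose increments along $1,\omega,\omega^2$ are $1,1,-2$. So $p+2q\bmod4$ is a striped coloring of $G_4$. For $n=5$ the congruences say $y_i\equiv8\pmod{12}$, so $y_i\le5$ forces $y_i\le-4$, and the sum cannot vanish: $G_5$ has no striped coloring. In general, for $n\equiv2\pmod3$ the $y_i$ lie in $\{\dots,-16,-4,8,20,\dots\}$, one of them is at least $8$, and we need $n\ge8$.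

The whole proof is visible here. The first two conditions in \eqref{eq:Gn} describe a convex region, a triangle that grows with the lengths of closed walks. The last two describe a coset of a lattice of mesh $12$. A striped coloring gives a point of the coset in the region, and we shall see that the converse holds too (Proposition~\ref{prop:heights}, Example~\ref{ex:latticeK}). For general $G$ the region is an unknown polygon, and all we know about its size is that closed walks are long.

\section{Length functions}\label{sec:length}

Let $\tilde H\subseteq\tilde G$ be a connected $\Gamma$-invariant subgraph with distance function $d_H$, and put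
\[
\nu_H(\gamma)=\min_{v\in V(\tilde H)}d_H(v,v+\gamma).
\]
This is the least length of a closed walk of class $\gamma$ in the image of $\tilde H$. We write $d,\nu$ when $\tilde H=\tilde G$. In cyclic type let $\vec d(u,v)$ be the least length of a directed path from $u$ to $v$ in $\tilde G$, and $\ell(\gamma)=\min_v\vec d(v,v+\gamma)$. An edge $u\to v$ can be reversed by following the other two edges of a face containing it. Hence $\vec d$ is finite, and
\begin{equation}\label{eq:reverse}
\vec d(v,u)\le2\,\vec d(u,v),\qquad \ell(-\gamma)\le2\,\ell(\gamma).
\end{equation}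

To use convexity we need these functions to be homogeneous and subadditive. Neither is formal, because the minimizing vertex depends on $\gamma$; homogeneity uses that the cover is a plane.

\begin{lemma}\label{lem:length}
For $k\ge1$ we have $\nu_H(k\gamma)=k\,\nu_H(\gamma)$ and $\ell(k\gamma)=k\,\ell(\gamma)$, and both functions are subadditive. Moreover $\nu_H(-\gamma)=\nu_H(\gamma)$, $\nu\le\ell$, and $\nu_H(\gamma)\ge\nu(\gamma)\ge r$ for $\gamma\ne0$.
\end{lemma}

\begin{proof}
Let $\gamma\neq0$. Concatenating translates of a shortest path from $v$ to $v+\gamma$ gives $\nu_H(k\gamma)\le k\,\nu_H(\gamma)$. For the converse, project a path from $v$ to $v+k\gamma$ to the open annulus $\mathbb R^2/\langle\gamma\rangle$, where it becomes a closed walk of winding number $k$. Cutting out the closed subwalk at a first repeated vertex, again and again, decomposes it into cycles and edges traversed forth and back, and winding numbers add up. A simple closed curve in an annulus has winding number $0$ or $\pm1$, so at least $k$ pieces have winding number $1$. Each of them lifts to a path from some $v'$ to $v'+\gamma$ and has length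 at least $\nu_H(\gamma)$. A directed closed walk decomposes in the same way into directed cycles, which gives the statement for $\ell$.

Fix a vertex $o$ and let $v$ attain $\nu_H(\gamma)$. Then
\[
k\,\nu_H(\gamma)=\nu_H(k\gamma)\le d_H(o,o+k\gamma)\le d_H(o,v)+k\,\nu_H(\gamma)+d_H(v,o),
\]
so $d_H(o,o+k\gamma)/k\to\nu_H(\gamma)$. Dividing $d_H(o,o+k\gamma+k\delta)\le d_H(o,o+k\gamma)+d_H(o,o+k\delta)$ by $k$ and passing to the limit gives subadditivity. The same lines hold for $\vec d$ and $\ell$. The last sentence follows from the symmetry of $d_H$, from $d\le\vec d$ and $d\le d_H$, and from Lemma~\ref{lem:walks}.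
\end{proof}

By homogeneity $\nu_H$ and $\ell$ extend to $\Gamma\otimes\mathbb Q$ and stay subadditive. Subadditivity, applied to a basis and its negatives, bounds them by a constant times the Euclidean norm, and then makes them Lipschitz. So they extend continuously to $\Gamma_{\mathbb R}=\Gamma\otimes\mathbb R$ as \emph{sublinear} functions, that is, subadditive functions $p$ with $p(t\gamma)=tp(\gamma)$ for $t\ge0$. The functions $\nu_H$ and $\nu$ are norms: edges of $\tilde G$ have bounded diameter, so $d(v,v+\gamma)$ is at least a positive constant times $|\gamma|$. A linear functional $x$ that satisfies $x\le p$ on $\Gamma$, for $p$ one of these functions, satisfies it on $\Gamma_{\mathbb R}$, by homogeneity and continuity. We shall use the finite-dimensional Hahn--Banach theorem in the form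
\begin{equation}\label{eq:HB}
\max\{x(\gamma): x \text{ linear},\ x\le p\}=p(\gamma)\qquad(p\text{ sublinear});
\end{equation}
the functional $t\gamma\mapsto tp(\gamma)$ on $\mathbb R\gamma$ is dominated by $p$ because $p(\gamma)+p(-\gamma)\ge0$, and it extends to a functional dominated by $p$.

\section{The non-cyclic type}\label{sec:noncyclic}

We prove Theorem~\ref{thm:refined}(a). Let $r\ge6$. If all $\pi_\gamma$ are trivial, $\varphi$ descends to a $3$-coloring of $G$. Otherwise the image of $\pi$ is generated by a transposition, which fixes the color $0$, say. Then $\varphi^{-1}(0)$ is $\Gamma$-invariant, and its image $V_0$ in $G$ is an independent set. Give $V_0$ the fourth color. It remains to $3$-color $H=G-V_0$.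

The preimage $\tilde H=\tilde G-\varphi^{-1}(0)$ is bipartite, with classes of colors $1$ and $2$. It is connected, because a passage of a path through a deleted vertex can be replaced by a walk along the cycle formed by its neighbors, none of which is deleted. Let $\varepsilon(\gamma)\in\mathbb Z_2$ be $0$ if $\pi_\gamma$ is trivial and $1$ otherwise; $\varepsilon$ is a nonzero homomorphism. The graph $H$ is not bipartite, because closed walks of class $\gamma$ have parity $\varepsilon(\gamma)$. To color it with $\mathbb Z_3$ we look for an integer function on $\tilde H$ that changes by $\pm1$ along edges and by a multiple $3u(\gamma)$ of $3$ under $\gamma$. Parity forces $u\equiv\varepsilon$, lengths force $3|u|\le\nu_H$, and these conditions suffice.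

\begin{lemma}\label{lem:three}
If $u\in\operatorname{Hom}(\Gamma,\mathbb Z)$ satisfies $u\equiv\varepsilon\pmod2$ and $3|u|\le\nu_H$ on $\Gamma$, then $H$ is $3$-colorable.
\end{lemma}

\begin{proof}
Fix $o\in V(\tilde H)$ and put $\Psi(v)=\min_{\gamma}\bigl(3u(\gamma)+d_H(o+\gamma,v)\bigr)$. The minimum is over integers bounded below, since
\[
d_H(o+\gamma,v)\ge\nu_H(\gamma)-d_H(o,v)\ge-3u(\gamma)-d_H(o,v).
\]
Substituting $\gamma+\delta$ for $\gamma$ gives $\Psi(v+\delta)=\Psi(v)+3u(\delta)$, and $|\Psi(v)-\Psi(w)|\le1$ on edges because this holds for each term. Write $[\,\cdot\,]$ for the truth value $0$ or $1$. Modulo $2$,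
\[
3u(\gamma)+d_H(o+\gamma,v)\equiv\varepsilon(\gamma)+[\varphi(o+\gamma)\ne\varphi(v)]\equiv[\varphi(o)\ne\varphi(v)],
\]
so $\Psi$ has different parities at the ends of an edge and changes by exactly $\pm1$. Thus $\Psi\bmod3$ is a $\Gamma$-invariant proper $3$-coloring of $\tilde H$.
\end{proof}

It remains to find $u$. Let $\sigma$ minimize $\nu_H$ on $\Gamma\setminus\{0\}$, and $m=\nu_H(\sigma)\ge6$. By homogeneity $\sigma$ is primitive; let $(\sigma,\delta)$ be a basis. The norm is governed by the function $f(\tau)=\nu_H(\delta+\tau\sigma)$ of one real variable: $\nu_H(k\delta+l\sigma)=|k|\,f(l/k)$ for $k\ne0$. The function $f$ is convex and $m$-Lipschitz, and $f(j)\ge m$ for $j\in\mathbb Z$. Every real number is within $\frac12$ of an integer, so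
\begin{equation}\label{eq:half}
f\ge m/2\ge3 .
\end{equation}

\emph{Case $\varepsilon(\sigma)=0$.} Then $\varepsilon(\delta)=1$. Take $u(\sigma)=0$, $u(\delta)=1$. By \eqref{eq:half}, $3|u(k\delta+l\sigma)|=3|k|\le\nu_H(k\delta+l\sigma)$.

\emph{Case $\varepsilon(\sigma)=1$.} Replacing $\delta$ by $\delta+\sigma$ if necessary, let $\varepsilon(\delta)=0$. For even $j$ put $u_j(k\delta+l\sigma)=l-jk$; then $u_j\equiv\varepsilon$. For $k=0$ the inequality of Lemma~\ref{lem:three} reads $3|l|\le m|l|$ and holds. So $u_j$ works if $f(\tau)\ge3|\tau-j|$ for all $\tau$. Suppose this fails for every even $j$. Call $j$ \emph{right-failing} if $f(\tau)<3(\tau-j)$ for some $\tau>j$, and \emph{left-failing} if $f(\tau)<3(j-\tau)$ for some $\tau<j$. From $f(\tau)\ge6|\tau|-f(0)$ we see that right-failing $j$ satisfy $3j<f(0)$ and left-failing $j$ satisfy $3j>-f(0)$. Hence very negative even $j$ are right-failing, and there is a largest right-failing even $j$; then $j+2$ is left-failing. So there are $\tau_1,\tau_2$ with $f(\tau_1)<3(\tau_1-j)$ and $f(\tau_2)<3(j+2-\tau_2)$. By \eqref{eq:half}, $\tau_1=j+1+s$ and $\tau_2=j+1-t$ with $s,t>0$,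 and $f(\tau_1)<3(1+s)$, $f(\tau_2)<3(1+t)$. The triangle inequality gives
\[
6(s+t)\le m(s+t)=\nu_H\bigl((\tau_1-\tau_2)\sigma\bigr)\le f(\tau_1)+f(\tau_2)<6+3(s+t),
\]
so $s+t<2$. Since $j+1=(t\tau_1+s\tau_2)/(s+t)$, convexity and $4st\le(s+t)^2$ give
\[
6\le f(j+1)\le\frac{tf(\tau_1)+sf(\tau_2)}{s+t}<\frac{3t(1+s)+3s(1+t)}{s+t}=3+\frac{6st}{s+t}\le3+\tfrac32(s+t)<6 ,
\]
a contradiction. This proves Theorem~\ref{thm:refined}(a). The hypothesis $r\ge6$ entered only through $m\ge6$.

\section{Heights and the polygon $K$}\label{sec:heights}

In this section $G$ is of cyclic type, with no condition on $r$. A \emph{height} with \emph{period} $x\in\operatorname{Hom}(\Gamma,\mathbb R)$ is a function $\Psi\colon V(\tilde G)\to\mathbb R$ with $\Psi(v+\gamma)=\Psi(v)+x(\gamma)$ whose increments $\Delta\Psi(u\to v)=\Psi(v)-\Psi(u)$ along directed edges lie in $[-2,1]$. It is \emph{integral} if its values are integers and its increments lie in $\{1,-2\}$. Put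
\[
K=\{x\in\operatorname{Hom}(\Gamma,\mathbb R):x\le\ell\},\qquad U=\{x\in\operatorname{Hom}(\Gamma,\mathbb R):|x|\le\nu\},
\]
\[
\Lambda=\{x\in\operatorname{Hom}(\Gamma,\mathbb Z):x\equiv\lambda\bmod3\},\qquad F=\{x\in\Lambda: 4\mid x\}=\{4v:v\in\Lambda\};
\]
the two descriptions of $F$ agree because $4v\equiv v\pmod 3$. The sets $K$ and $U$ are compact, convex and contain $0$, with $0$ in the interior since $\nu$ is a norm. The set $U$ is symmetric, and $U\subset K\cap(-K)$ since $\nu\le\ell$. By \eqref{eq:HB} and \eqref{eq:reverse},
\begin{equation}\label{eq:support}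
\max_{x\in K}x(\gamma)=\ell(\gamma),\qquad\max_{x\in U}x(\gamma)=\nu(\gamma),\qquad-\tfrac12K\subset K ;
\end{equation}
for the last inclusion, $-\frac12x(\gamma)=\frac12x(-\gamma)\le\frac12\ell(-\gamma)\le\ell(\gamma)$.

Two observations will be used together. First, a $\Gamma$-invariant assignment of values in $\{1,-2\}$ to the directed edges of $\tilde G$ that sums to $0$ around every face is $\Delta\Psi$ for an integer function $\Psi$, because the plane is simply connected; by invariance $\Psi(v+\gamma)-\Psi(v)$ does not depend on $v$, so $\Psi$ is an integral height. Second, the period $x$ of an integral height lies in $K\cap\Lambda$: we have $x\le\ell$ since $\Psi$ grows by at most $1$ along a directed edge, and $x\equiv\lambda$ since all increments are $\equiv1$, which makes $\Psi-\varphi$ constant modulo $3$.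

\begin{proposition}\label{prop:heights}
\begin{enumerate}
\item[(1)] Every $x\in K$ is the period of a height, and every $x\in K\cap\Lambda$ is the period of an integral height.
\item[(2)] $K=\operatorname{conv}(K\cap\Lambda)$; so $K$ is a polygon with vertices in $\Lambda$.
\item[(3)] $G$ has a striped coloring if and only if $K\cap F\ne\emptyset$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $\varphi(o)=0$ and $\Psi(v)=\inf_\gamma\bigl(x(\gamma)+\vec d(o+\gamma,v)\bigr)$. The infimum is finite, since
\[
\vec d(o+\gamma,v)\ge\vec d(o+\gamma,o)-\vec d(v,o)\ge\ell(-\gamma)-\vec d(v,o)\ge-x(\gamma)-\vec d(v,o).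
\]
Substituting $\gamma+\delta$ for $\gamma$ shows that $\Psi$ has period $x$. For $u\to v$ we have $\Psi(v)\le\Psi(u)+1$, and $\Psi(u)\le\Psi(v)+2$ because $\vec d(v,u)\le2$. If $x\in\Lambda$, each term is an integer congruent modulo $3$ to $x(\gamma)+\varphi(v)-\varphi(o+\gamma)=x(\gamma)+\varphi(v)-\lambda(\gamma)\equiv\varphi(v)$. So increments are integers in $[-2,1]$ congruent to $1$, that is, $1$ or $-2$.

(2) Recall the Birkhoff--von Neumann theorem: in a finite bipartite graph, a function $w$ from the edges to $[0,1]$ that sums to $1$ at every vertex is a convex combination of indicator functions of perfect matchings. We apply it to the dual graph $G^*$, whose vertices are the faces of $G$ and whose edges are the edges of $G$. It is bipartite: of the two faces along a directed edge, one has counterclockwise and the other clockwise directed boundary. Let $x\in K$, let $\Psi$ be a height with period $x$, and put $w=(1-\Delta\Psi)/3$. Then $w$ is $\Gamma$-invariant, has values in $[0,1]$, and sums to $(3-0)/3=1$ on each face. So $w=\sum t_i1_{M_i}$, a convex combination over perfect matchings $M_i$ of $G^*$. Each face has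 exactly one edge in $M_i$, so $1-3\cdot1_{M_i}$ sums to $0$ around each face, and it equals $\Delta\Psi_i$ for an integral height $\Psi_i$ with period $x_i\in K\cap\Lambda$. From $\Delta\Psi=\sum t_i\Delta\Psi_i$ we get $x=\sum t_ix_i$. Finally $K\cap\Lambda$ is finite, as $K$ is bounded.

(3) If $x\in K\cap F$, take an integral height $\Psi$ with period $x$; then $\Psi\bmod4$ is $\Gamma$-invariant with increments $1$ and $-2\equiv2$, so it is a striped coloring. Conversely, the increments attached to a striped coloring $c$ in Section~\ref{sec:byhand} sum to $0$ around every face, so they come from an integral height $\Psi$, with period $x\in K\cap\Lambda$. As $\Psi-c$ is constant modulo $4$, the period is divisible by $4$.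
\end{proof}

\begin{example}\label{ex:latticeK}
For a lattice torus of cyclic type, extend $x$ to a real-linear functional on $\mathbb C$. Then
\[
K=\{x: x(1)\le1,\ x(\omega)\le1,\ x(\omega^2)\le1\}.
\]
Indeed, a directed path from $v$ to $v+\gamma$ of length $\ell(\gamma)$ writes $\gamma$ as a sum of $\ell(\gamma)$ steps $\omega^i$, which gives ``$\supseteq$''; and if $k\omega^i\in\Gamma$, $k\geq1$, then $kx(\omega^i)\le\ell(k\omega^i)\le k$ for $x\in K$. Since $x(1)+x(\omega)+x(\omega^2)=0$, this is the triangle whose vertices are $y(p+q\zeta)=p+2q$, with values $1,1,-2$ on $1,\omega,\omega^2$, and the functionals $v\mapsto y(\omega v)$, $v\mapsto y(\omega^2v)$. For $G_n$ the condition $x\in K\cap F$ is exactly \eqref{eq:Gn} for $y_i=x(n\omega^{i-1})$. The triples $(4,4,-8)$ and $(8,-4,-4)$ show that $G_n$ has a striped coloring if and only if $n\equiv1\pmod 3$, or $n\equiv2\pmod3$ and $n\ge8$.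
\end{example}

We shall always describe $K$ in the following symmetric coordinates. A \emph{frame} is a triple $e_1,e_2,e_3\in\Gamma$ with $e_1+e_2+e_3=0$ and $\lambda(e_i)=1$, any two members of which form a basis of $\Gamma$. Writing $x_i=x(e_i)$ identifies $\operatorname{Hom}(\Gamma,\mathbb R)$ with the plane $x_1+x_2+x_3=0$. In this plane $\Lambda$ consists of the points with all $x_i\equiv1\pmod3$, and $F$ of the points with all $x_i\equiv4\pmod{12}$.

\section{The exceptional triangle and the triangulation on $49$ vertices}\label{sec:x49}

The family $G_n$ suggests that $r\ge8$ forces $K$ to meet $F$. This is false: a rotated triangle can slip between the points of $F$. In the plane $x_1+x_2+x_3=0$ let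
\[
\Theta=\operatorname{conv}\{(13,-2,-11),\ (-11,13,-2),\ (-2,-11,13)\}.
\]
It is invariant under cyclic shifts of the coordinates. Three linear forms take the following values on its vertices.
\begin{equation}\label{eq:forms}
\begin{array}{c|ccc}
&(13,-2,-11)&(-11,13,-2)&(-2,-11,13)\\\hline
3x_1-5x_2&49&-98&49\\
3x_2-5x_3&49&49&-98\\
3x_3-5x_1&-98&49&49
\end{array}
\end{equation}
So each form has maximum $49$ on $\Theta$, attained along a side.

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(1)] No point of $\Theta$ has all coordinates $\equiv4\pmod{12}$.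
\item[(2)] If $x\in\Theta\cap(-\Theta)$, then $x_1\le8$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Coordinates of points of $\Theta$ lie in $[-11,13]$, so such a point has coordinates in $\{-8,4\}$ with sum $0$. It is one of $(4,-8,4)$, $(4,4,-8)$, $(-8,4,4)$, where the first, second, third form of \eqref{eq:forms}, respectively, takes the value $52>49$.

(2) Using $x_2+x_3=-x_1$, we have $49x_1=3(3x_1-5x_2)-5(3x_3-5x_1)$. Here $3x_1-5x_2\le49$ as $x\in\Theta$, and $-(3x_3-5x_1)\le49$ as $-x\in\Theta$. So $49x_1\le8\cdot49$.
\end{proof}

Let $X_{49}$ be the quotient of $\mathbb Z[\zeta]$ by the ideal $\Gamma=(3+5\zeta)\mathbb Z[\zeta]$. Recall that the norm $|p+q\zeta|^2=p^2+pq+q^2$ is multiplicative and gives the index of the ideal generated by $p+q\zeta$; here the index is $9+15+25=49$.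

\begin{proposition}\label{prop:x49}
\begin{enumerate}
\item[(1)] $X_{49}$ is a $6$-regular triangulation of the torus of cyclic type, with vertex set $\mathbb Z_{49}$ and directed edges $i\to i+1$, $i\to i+18$, $i\to i-19$.
\item[(2)] $r(X_{49})=8$.
\item[(3)] In a suitable frame $K=\Theta$, and $X_{49}$ has no striped coloring.
\item[(4)] $X_{49}$ is $4$-colorable.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The map $p+q\zeta\mapsto p+19q\in\mathbb Z_{49}$ is surjective. It sends the generators $3+5\zeta$ and $\zeta(3+5\zeta)=-5+8\zeta$ of the group $\Gamma$ to $98\equiv0$ and $147\equiv0$, so its kernel, of index $49$, is $\Gamma$. The units $\pm1,\pm\zeta,\pm(\zeta-1)$ go to the distinct nonzero residues $\pm1,\pm19,\pm18$. Since $\varphi(3+5\zeta)=-2\ne0$, the type is cyclic, and the directed steps $1,\ \omega=\zeta-1,\ \omega^2=-\zeta$ go to $1,18,-19$.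

(2) Multiplying by a unit, a nonzero element of $\Gamma$ may be taken as $p+q\zeta$ with $p,q\ge0$. Its distance from $0$ is $h=p+q$, and its norm $h^2-pq$ is a positive multiple of $49$. So $h\ge7$, and $h=7$ forces $pq=0$, that is, $7$ times a unit, whence $7\in\Gamma$; but $7\not\equiv0\pmod{49}$. The element $3+5\zeta$ has $h=8$.

(3) Let $e_i=\omega^{i-1}(3+5\zeta)$, so $e_1=3+5\zeta$, $e_2=-8+3\zeta$, $e_3=5-8\zeta$. Any two of $1,\omega,\omega^2$ form a basis of $\mathbb Z[\zeta]$, and $\varphi(e_i)=-2,-11,13\equiv1$, so this is a frame. The vertex $y(p+q\zeta)=p+2q$ of $K$ from Example~\ref{ex:latticeK} has coordinates $(13,-2,-11)$, and the other two vertices are its cyclic shifts, since $\omega$ permutes the $e_i$ cyclically. So $K=\Theta$, and Lemma~\ref{lem:theta}(1) with Proposition~\ref{prop:heights}(3) excludes a striped coloring.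

(4) Multiplication by $18$ is a symmetry of order $3$: modulo $49$, $18^2=324\equiv-19$ and $18^3\equiv-342\equiv1$. We choose color classes that it permutes, so that only the differences $\pm1$ need checking. Let $\mathsf P,\mathsf Q,\mathsf R$ be the rows of the following table, in which each entry of the second and third row is $18$ times the entry above it:
\[
\begin{array}{c|rrrrrrrrrrrrr}
\mathsf P&2&5&7&10&19&22&27&30&34&39&42&44&47\\
\mathsf Q&36&41&28&33&48&4&45&1&24&16&21&8&13\\
\mathsf R&11&3&14&6&31&23&26&18&40&43&35&46&38
\end{array}
\]
Let $\mathsf S=\{0\}\cup\{20,17,12\}\cup\{9,15,25\}\cup\{29,32,37\}$, a union of orbits, each listed in the order of multiplication by $18$. Thus $18\mathsf P=\mathsf Q$, $18\mathsf Q=\mathsf R$, $18\mathsf R=\mathsf P$ and $18\mathsf S=\mathsf S$. The four sets partition $\mathbb Z_{49}$; the classes of $0,1,\dots,48$, in blocks of seven, are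
\[
\mathsf{SQPRQPR}\ \ \mathsf{PQSPRSQ}\ \ \mathsf{RSQSRPS}\ \ \mathsf{QPRQSRP}\ \ \mathsf{QSPRSQP}\ \ \mathsf{RQSRPRQ}\ \ \mathsf{PRPQRPQ}.
\]
Cyclically consecutive letters differ, so vertices differing by $\pm1$ get different colors. Multiplication by $18$ permutes the classes and carries the differences $\pm1$ to $\pm18$ and these to $\mp19$. Hence the coloring is proper.
\end{proof}

\section{A normal form when $K$ misses $F$}\label{sec:normal}

In Sections~\ref{sec:normal}--\ref{sec:structure} we assume that
\[
G\text{ is of cyclic type},\qquad r\ge8,\qquad K\cap F=\emptyset .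
\]
The first goal is the following.

\begin{proposition}\label{prop:triangle}
Under these assumptions $K=\Theta$ in a suitable frame.
\end{proposition}

In any frame, $0$ is the center of the triangle formed by the points $(4,4,-8)$, $(4,-8,4)$, $(-8,4,4)$ of $F$, and $\nu(e_i)\ge8$ says that $U$ reaches the six lines $x_i=\pm8$. This alone gives little, because $U$ could be long and thin and reach these lines far away. The frame has to be adapted to the norm $\nu$, so that the lines are reached near the three points.

\begin{lemma}\label{lem:normal}
There are a frame and points $s^1,s^2,s^3\in K\cap(-K)$ such that $x_i(s^i)=8$ and the points $u^i=-s^i$ satisfy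
\[
x_j(u^i)\in(-8,4)\cup(4,16)\qquad(j\ne i).
\]
\end{lemma}

\begin{proof}
Let $\sigma$ minimize $\nu$ on $\Gamma\setminus\{0\}$; it is primitive and $\nu(\sigma)\ge8$. First, $\lambda(\sigma)\ne0$. Otherwise take a basis $(\sigma,\delta)$; then $\lambda(\delta)\neq0$, and $v(\sigma)=0$, $v(\delta)=\pm1\equiv\lambda(\delta)$ defines $v\in\Lambda$. For $k\ne0$, $\tau=l/k$ and $j$ an integer nearest to $\tau$,
\[
\nu(k\delta+l\sigma)=|k|\,\nu(\delta+\tau\sigma)\ge|k|\bigl(\nu(\delta+j\sigma)-\tfrac12\nu(\sigma)\bigr)\ge\tfrac12\nu(\sigma)|k|\ge4|k|=|4v(k\delta+l\sigma)| .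
\]
So $4v\in U\cap F\subset K\cap F$, a contradiction.

Replacing $\sigma$ by $-\sigma$ if necessary, let $\lambda(\sigma)=-1$. Adding multiples of $\sigma$ to $\delta$, we get a basis $(\sigma,\delta)$ with $\lambda(\delta)=1$. Then $e_1=\delta$, $e_2=\sigma-\delta$, $e_3=-\sigma$ is a frame, and $\delta$ may still be changed by multiples of $3\sigma$.

Let $S=\frac8{\nu(\sigma)}U$. It is convex and symmetric, $S\subset U\subset K\cap(-K)$, and by \eqref{eq:support} the maximum of $x(\gamma)$ over $S$ is $\frac{8}{\nu(\sigma)}\nu(\gamma)$. This is at least $8$ for $0\ne\gamma\in\Gamma$ and equal to $8$ for $\gamma=\pm\sigma$, so $|x_3|\le8$ on $S$. Choose $s^3\in S$ with $x_3(s^3)=8$. Replacing $\delta$ by $\delta+3j\sigma$ changes $x_1(s^3)$ by $-24j$, so we may assume $x_1(s^3)\in[-16,8)$. With this frame choose $s^1,s^2\in S$ with $x_i(s^i)=8$, which is possible since $S$ is convex, contains $0$, and $\max_Sx_i\ge8$.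

The two coordinates of $u^i$ other than $x_i=-8$ add up to $8$, and $t\mapsto 8-t$ preserves the set $(-8,4)\cup(4,16)$; so it suffices to check one of them. For $u^1\in S$, $|x_3|\le8$ gives $x_2\in[0,16]$, and the values $4,16$ are excluded since $(-8,4,4)$ and $(-8,16,-8)$ lie in $F$ while $u^1\in K$. For $u^2$ the same holds with $x_1$ in place of $x_2$. For $u^3$ we have $x_1\in(-8,16]$, and $4,16$ are excluded since $(4,4,-8)$ and $(16,-8,-8)$ lie in $F$.
\end{proof}

The conclusion of Lemma~\ref{lem:normal} is preserved by any permutation of the indices, and only this conclusion is used below. To exploit that the vertices of $K$ lie in $\Lambda$, we change coordinates so that $\Lambda$ becomes the integer lattice: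
\[
x_i=3z_i+1,\qquad z_1+z_2+z_3=-1 .
\]
The values $x_i=-8,\,4,\,8,\,16$ correspond to $z_i=-3,\,1,\,\frac73,\,5$. Let $N$ be the polygon $K$ in the coordinates $z$; we keep the names of points and of $F$. \emph{Lattice point} means a point with integral $z$. The vertices of $N$ are lattice points, and $F$ consists of the points with $z\equiv(1,1,1)\pmod4$; if two coordinates are integers $\equiv1\pmod 4$, so is the third. The origin $x=0$ becomes $o=(-\frac13,-\frac13,-\frac13)\in N$, and $x\mapsto-x$ becomes $z_i\mapsto-z_i-\frac23$. See Figure~\ref{fig:plane}.

\begin{figure}[ht]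
\centering
\begin{tikzpicture}[x={(0.52cm,0cm)},y={(0.26cm,0.45cm)}]
\fill[gray!20] (4,-1)--(-4,4)--(-1,-4)--cycle;
\draw[thick] (4,-1)--(-4,4)--(-1,-4)--cycle;
\begin{scope}
\clip (5.4,-5.4)--(5.4,-1)--(-1,5.4)--(-5.4,5.4)--(-5.4,-1)--(-1,-5.4)--cycle;
\foreach \a in {-5,...,5} \foreach \b in {-5,...,5} \fill[gray] (\a,\b) circle (0.8pt);
\end{scope}
\draw (1,-5.4)--(1,3.4) node[above right] {\small $z_1=1$};
\draw (3.4,1)--(-5.4,1) node[left] {\small $z_2=1$};
\draw (-5.4,3.4)--(3.4,-5.4) node[below] {\small $z_3=1$};
\draw[dashed] (-3,5.4)--(-3,-3.4) node[below left] {\small $z_1=-3$};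
\draw[dashed] (-3.4,-3)--(5.4,-3) node[right] {\small $z_2=-3$};
\draw[dashed] (5.4,-3.4)--(-3.4,5.4) node[above left] {\small $z_3=-3$};
\foreach \p in {(1,1),(1,-3),(-3,1),(5,-3),(-3,5),(-3,-3)} \fill \p circle (2.4pt);
\draw (-0.333,-0.333) circle (2pt) node[below] {\small $o$};
\end{tikzpicture}
\caption{The plane $z_1+z_2+z_3=-1$. Small dots are lattice points, large dots are the points of $F$, where $z\equiv(1,1,1)\pmod 4$. The shaded lattice triangle with vertices $(4,-1,-4)$, $(-4,4,-1)$, $(-1,-4,4)$ is $\Theta$. It crosses the three solid lines between consecutive points of $F$, and passes each of the three points of $F$ nearest to $o$ on the same rotational side.}\label{fig:plane}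
\end{figure}

\begin{lemma}\label{lem:facts}
For each $i\in\{1,2,3\}$:
\begin{enumerate}
\item[(F1)] $N$ has a point $h^i$ with $z_i=1$, and all points of $N$ with $z_i=1$ satisfy $-3<z_j<1$ for $j\ne i$.
\item[(F2)] $u^i\in N$ has $z_i=-3$, and there is an index $g(i)\ne i$ such that all points of $N$ with $z_i=-3$ satisfy $1<z_{g(i)}<5$ and $-3<z_k<1$ for the third index $k$.
\item[(F3)] $N$ has a vertex with $z_i\ge3$.
\item[(F4)] If $z\in N$, then $-\frac12(z+1)\in N$, coordinatewise.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) In $x$-coordinates let $h^i=\frac12s^i\in K$. Then $x_i(h^i)=4$ and $x_j(h^i)=-\frac12x_j(u^i)\in(-8,4)$, that is, $z_i=1$ and $-3<z_j<1$. The set $N\cap\{z_i=1\}$ is a segment through $h^i$ that avoids the points of this line with $z_j=-3$ and $z_j=1$, which lie in $F$.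

(F2) On the line $z_i=-3$ the other two coordinates add up to $2$. By Lemma~\ref{lem:normal} they lie, for $u^i$, in $(-3,1)\cup(1,5)$; so exactly one of them, $z_{g(i)}$, lies in $(1,5)$, and the other in $(-3,1)$. The segment $N\cap\{z_i=-3\}$ avoids the points with $z_{g(i)}=1$ and $z_{g(i)}=5$, which lie in $F$.

(F3) $z_i(s^i)=\frac73$, so some vertex has $z_i\ge\frac73$, and vertices are lattice points.

(F4) This is $-\frac12K\subset K$ from \eqref{eq:support}: $3z'+1=-\frac12(3z+1)$ gives $z'=-\frac12(z+1)$.
\end{proof}

The index $g(i)$ records on which side $N$ passes the point of $F$ with $z_i=-3$ and the other coordinates $1$. The map $g$ has no fixed point. If it is injective, it is a $3$-cycle, and after relabeling $(g(1),g(2),g(3))=(2,3,1)$. Otherwise its image has two elements $p,q$ (a single value would be a fixed point), $g$ interchanges them, and the third index goes to $p$ or $q$; after relabeling $g=(3,3,2)$. We show that the second case is impossible and the first gives $\Theta$.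

From now on points are written as pairs $(a,b)=(z_1,z_2)$, so $z_3=-1-a-b$, and $z_3=-3$ means $a+b=2$. The basic tool is convexity: the segment between two points of $N$ lies in $N$, so where it crosses one of the lines $z_i=1$ or $z_i=-3$ it must obey (F1) and (F2).

\section{The case $g=(3,3,2)$}\label{sec:332}

Here the facts (F1)--(F4) will confine $N$ so tightly that every $x\in K\cap(-K)$ with $x_1=8$ has $x_2$ in an interval of length $\frac16$ containing no integer. This is not yet a contradiction: \eqref{eq:support} provides only a real $x\in U$ with $x_1=\nu(e_1)$. We need an integral one, and this comes from the graph rather than from convexity.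

\begin{lemma}\label{lem:integral}
Let $e\in\Gamma$ be primitive with $\nu(e)<2r$. Then there is $x\in U\cap\operatorname{Hom}(\Gamma,\mathbb Z)$ with $x(e)=\nu(e)$.
\end{lemma}

\begin{proof}
Let $m=\nu(e)$ and let $Q$ be a closed walk of class $e$ and length $m$. If a vertex repeated, $Q$ would split into two closed walks of positive lengths whose classes add up to $e$. If one class were $0$, the other walk would be a shorter walk of class $e$; if both were nonzero, then $m\ge2r$. So $Q$ is a cycle. Let $(e,\eta)$ be a basis of $\Gamma$ and $\tilde Q=(q_i)_{i\in\mathbb Z}$ a lift of $Q$, with $q_{i+m}=q_i+e$. The preimage of $Q$ is the disjoint union of the lines $\tilde Q+s\eta$, $s\in\mathbb Z$. In the annulus $\mathbb R^2/\langle e\rangle$ they are disjoint essential simple closed curves. Each separates the two ends of the annulus, so they are linearly ordered from one end to the other, and the translation $\eta$ preserves this order. Hence the order is monotone in $s$, and each line separates those with smaller $s$ from those with larger $s$. The value $x(\eta)$ will be the cost of passing from one line to the next, measured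 against the progress along the lines.

\emph{The lines are geodesic:} $d(q_i,q_k)\ge k-i$ for all $i,k$. For $k<i$ there is nothing to prove. For $k\ge i$ take $M\geq1$ with $Mm\ge k-i$; then $Mm=\nu(Me)\le d(q_i,q_{i+Mm})\le d(q_i,q_k)+Mm-(k-i)$.

\emph{The crossing costs.} Put $\beta_\pm=\min_{i,j}\bigl(d(q_i,q_j\pm\eta)-(j-i)\bigr)$. These are minima of integers bounded below. For $j<i$ the quantity is positive. For $j\ge i$ and $k=\lceil(j-i)/m\rceil$ we have $\nu(ke\pm\eta)\le d(q_i,q_{i+km}\pm\eta)\le d(q_i,q_j\pm\eta)+km-(j-i)$, so the quantity is at least $\nu(ke\pm\eta)-km\ge-\nu(\eta)$.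

\emph{$\beta_++\beta_-\ge0$.} Let $(i,j)$ be optimal for $\beta_+$ and $(i',j')$ for $\beta_-$, and choose $t$ with $i'+tm\ge j$. Concatenate a shortest path from $q_i$ to $q_j+\eta$, the piece of $\tilde Q+\eta$ from $q_j+\eta$ to $q_{i'+tm}+\eta$, and a shortest path from $q_{i'+tm}+\eta$ to $q_{j'+tm}$, which is a translate of a shortest path from $q_{i'}$ to $q_{j'}-\eta$. The total length is
\[
\beta_++(j-i)+(i'+tm-j)+\beta_-+(j'-i')=\beta_++\beta_-+(j'+tm-i),
\]
and it is at least $d(q_i,q_{j'+tm})\ge j'+tm-i$.

\emph{The lower bound for $\nu$.} Let $l>0$, $k\in\mathbb Z$, and take a shortest closed walk of class $ke+l\eta$. Its periodic lift runs from one end of the annulus to the other, so it meets $\tilde Q$, and it does so at a vertex because both are subgraphs of the plane graph $\tilde G$. Starting there, we get a path of length $\nu(ke+l\eta)$ from some $q_i$ to $q_{i+km}+l\eta$. By separation it meets $\tilde Q,\tilde Q+\eta,\dots,\tilde Q+l\eta$ successively, in vertices $q_{i_s}+s\eta$ $(0\le s\le l)$ with $i_0=i$, $i_l=i+km$. The piece between consecutive vertices has length at least $\beta_++i_{s+1}-i_s$, and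 summing gives $\nu(ke+l\eta)\ge km+l\beta_+$. With $-\eta$ in place of $\eta$ we get $\nu(ke-l\eta)\ge km+l\beta_-\ge km-l\beta_+$. Also $\nu(ke)=|k|m\ge km$. So $x(e)=m$, $x(\eta)=\beta_+$ defines an integral $x$ with $x\le\nu$, and $|x|\le\nu$ by the symmetry of $\nu$.
\end{proof}

Suppose now $g=(3,3,2)$. By (F1) and (F2), points of $N$ satisfy
\begin{align*}
&\text{(N1) } a=-3\Rightarrow b<1;\qquad\text{(N2) } b=-3\Rightarrow a<1;\qquad\text{(N3) } a+b=2\Rightarrow a<1;\\
&\text{(N4) } a=1\Rightarrow-3<b<1,\ \text{ and }\ b=1\Rightarrow-3<a<1 .
\end{align*}

\emph{Step 1: the part $a>1$ is a wedge with tip $P=(3,-2)$.} A point of $N$ with $a>1$ has $a+b<2$ and $b>-3$. Otherwise the segment to it from $h^1=(1,b_h)$, $-3<b_h<1$, meets $a+b=2$ or $b=-3$ at a point with $a>1$, against (N3) or (N2). So a lattice point of $N$ with $a\ge3$ has $b\ge-2$ and $a\le1-b\le3$; it is $P$. By (F3), $P$ is a vertex of $N$, and all other vertices have $a\le2$.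

\emph{Step 2: the supporting line at $P$.} Let $\kappa$ be the maximum of $\frac{b+2}{3-a}$ over the vertices other than $P$. Then
\begin{equation}\label{eq:kappa}
b+2\le\kappa\,(3-a)\quad\text{on }N,
\end{equation}
since this half-plane contains all vertices. Moreover $\kappa<\frac32$. A vertex with $a=2$ has $b\le-1$ by Step 1, so its ratio is at most $1$. For a vertex with $a\le1$ and ratio $\rho$, the segment to $P$ meets $a=1$ at $b=-2+2\rho$, which is less than $1$ by (N4).

\emph{Step 3: symmetric pairs.} Let $x\in K\cap(-K)$ with $x_1=8$. Then $-x$ is a point $(-3,\beta)\in N$ and $x$ is the point $(\frac73,-\beta-\frac23)\in N$. By \eqref{eq:kappa}, $\frac43-\beta\le\frac23\kappa$, so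
\begin{equation}\label{eq:beta}
\beta\ge\tfrac43-\tfrac23\kappa>\tfrac13 .
\end{equation}
Such $x$ exists, namely $s^1$.

\emph{Step 4: high points.} Let $V=(a_2,b_2)\in N$ be any lattice point with $b_2\ge3$; there is one by (F3). Write $h^2=(a_h,1)$ with $-3<a_h<1$. If $a_2\ge1$, the segment $h^2V$ meets $a=1$ at a point with $b>1$, against (N4). If $a_2\le-3$, it meets $a=-3$ at a point with $b>1$, against (N1). If $a_2=0$, then \eqref{eq:kappa} gives $5\le3\kappa<\frac92$. So $a_2\in\{-2,-1\}$.

\emph{Step 5: far left points.} Some vertex has $a\le-4$. Otherwise $N\cap\{a=-3\}$ would be a side or a vertex of $N$, its ends would be lattice points with $b\le0$ by (N1), and it could not contain the point $(-3,\beta)$ of Step 3. Let $V'=(a',b')$ be any vertex with $a'\le-4$. By (F4), $(-\frac{a'+1}2,-\frac{b'+1}2)\in N$. Since $a\le3$ on $N$, we get $a'\ge-7$, and \eqref{eq:kappa} gives $b'\ge3-\kappa(7+a')$. With $\kappa<\frac32$ this yields $b'\ge1$ for $a'\in\{-7,-6,-5\}$ and $b'\ge-1$ for $a'=-4$. Now intersect the segment $V'V$ with the line $a=-3$, where $b<1$ by (N1). If $a'\le-5$, then $b'\ge1$ and $b_2\ge3$ give $b>1$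 there. So $a'=-4$. If $a_2=-2$, the intersection is the midpoint, with $b=\frac12(b'+b_2)\ge1$. So $a_2=-1$, and the intersection has $b=\frac13(2b'+b_2)<1$, which forces $b'=-1$ and $b_2\in\{3,4\}$. If $b_2=4$, the midpoint of $PV$ is $(1,1)\in F$. Hence $(-1,3)$ is the only lattice point of $N$ with $b\ge3$, and $(-4,-1)$ is the only vertex with $a\le-4$.

\emph{Step 6: two supporting lines.} Steps 1 and 5, (N1) and (N4) bound the second coordinate of a vertex as in the second row of the following table; the last two rows are the resulting upper bounds for two ratios.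
\[
\begin{array}{c|cccccccc}
a&-4&-3&-2&-1&0&1&2&3\\\hline
b\le&-1&0&2&3&2&0&-1&-2\\[2pt]
\frac{b+2}{3-a}\le&\frac17&\frac13&\frac45&\frac54&\frac43&1&1&\\[2pt]
\frac{b+1}{a+4}\le&&1&\frac32&\frac43&\frac34&\frac15&0&-\frac17
\end{array}
\]
So $\kappa\le\frac43$, and $b+1\le\frac32(a+4)$ on $N$, with equality at the vertex $(-4,-1)$. In Step 3 this gives $\frac49\le\beta\le\frac12$. Since $x_2(-x)=3\beta+1$, every $x\in K\cap(-K)$ with $x_1=8$ has
\begin{equation}\label{eq:window}
-x_2\in\bigl[\tfrac73,\tfrac52\bigr].
\end{equation}

\emph{Step 7: the contradiction.} No $x\in K\cap(-K)$ has $x_1=9$. For then $-x=(-\frac{10}3,b_u)$ with $b_u+1\le\frac32\cdot\frac23$, so $b_u\le0$; while $x=(\frac83,-b_u-\frac23)$ and \eqref{eq:kappa} give $\frac43-b_u\le\frac43\cdot\frac13$, so $b_u\ge\frac89$. As $U\subset K\cap(-K)$ is convex and contains $0$, we get $\nu(e_1)=\max_Ux_1<9$. Since $\nu(e_1)$ is an integer and $\nu(e_1)\ge r\ge8$, we have $\nu(e_1)=8<2r$. By Lemma~\ref{lem:integral} there is an integral $x\in U$ with $x_1=8$. Its coordinate $x_2$ is an integer, against \eqref{eq:window}. So $g=(3,3,2)$ is impossible.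

\section{The case $g=(2,3,1)$}\label{sec:pinwheel}

Now $g$ commutes with cyclic shifts of the indices, so every statement proved below holds also with the indices shifted cyclically. By (F1) and (F2), points of $N$ satisfy
\[
a=-3\Rightarrow b>1;\qquad b=-3\Rightarrow a<1;\qquad a=1\Rightarrow-3<b<1;\qquad b=1\Rightarrow a<1 .
\]
The plan is to determine one side of $N$, the one below $s^1$. Its slope is bounded above because it passes above $(1,-3)\in F$, and below because $N$ reaches the line $b=-3$ close to $(1,-3)$. The closeness is the delicate point; it is obtained from the symmetric pair $s^1,u^1$ and transported by the cyclic symmetry.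

\emph{Step 1: $z_i\le4$ for all lattice points of $N$.} A point of $N$ with $a>1$ has $-3<b<1$; otherwise the segment from $h^1$ to it meets $b=-3$ or $b=1$ at a point with $a>1$. Let $(a,b)\in N$ be a lattice point with $a\ge3$, so $b\in\{-2,-1,0\}$. If $a\ge5$, the point given by (F4) has first coordinate at most $-3$ and second coordinate at most $\frac12$, and the segment from it to $o=(-\frac13,-\frac13)$ contains a point with $a=-3$ and $b\le\frac12$, which is excluded. So $a\in\{3,4\}$. Cyclic symmetry gives the claim for all $i$.

\emph{Step 2: the side $LR$ and the gaps $q_i$.} The polygon $N$ has vertices with $a\ge3$ by (F3) and with $a\le2$ because $u^1\in N$. As vertices are lattice points, the lower boundary of $N$ at $a=\frac73$ lies in the interior of a side $LR$ with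
\[
R=(\alpha,\beta),\quad\alpha\in\{3,4\},\quad\beta\in\{-2,-1,0\},\qquad L=(\alpha-w,\beta-t),\quad\alpha-w\le2,
\]
where $w\ge1$ and $t$ are integers. Let $\mu=t/w$ be its slope. All points of $N$ satisfy
\begin{equation}\label{eq:LR}
b\ge\beta-\mu(\alpha-a).
\end{equation}
Define the gaps, permuted by cyclic shifts and positive by (F2),
\[
q_1=1-\max_{N\cap\{z_1=-3\}}z_3,\qquad q_2=1-\max_{N\cap\{z_2=-3\}}z_1,\qquad q_3=1-\max_{N\cap\{z_3=-3\}}z_2 .
\]
The point $(1-q_2,-3)$ lies in $N$, so \eqref{eq:LR} gives
\begin{equation}\label{eq:mulow}
\mu\ge\frac{\beta+3}{\alpha-1+q_2}>0 .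
\end{equation}
For an upper bound on $\mu$: if $\alpha-w=2$, then $L$ is a lattice point with $a>1$, so $\beta-(\alpha-2)\mu\ge-2$ by Step 1; if $\alpha-w\le1$, the side crosses $a=1$, so $\beta-(\alpha-1)\mu>-3$. Finally, $z_2(u^1)=2-z_3(u^1)\ge1+q_1$, and $s^1=(\frac73,-z_2(u^1)-\frac23)\in N$, so \eqref{eq:LR} gives $-\frac53-q_1\ge\beta-(\alpha-\frac73)\mu$, that is,
\[
q_1\le-\tfrac53-\beta+(\alpha-\tfrac73)\mu .
\]
For the six possible $R$ these bounds read as follows.
\[
\begin{array}{c|ccc}
R&\alpha-w=2&\alpha-w\le1&\text{bound on }q_1\\\hline
(3,0)&\mu\le2&\mu<\frac32&q_1\le-\frac53+\frac23\mu<0\\[2pt]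
(4,0)&\mu\le1&\mu<1&q_1\le-\frac53+\frac53\mu\le0\\[2pt]
(3,-1)&\mu\le1&\mu<1&q_1\le-\frac23+\frac23\mu\le0\\[2pt]
(3,-2)&\mu\le0&\mu<\frac12&q_1\le\frac13+\frac23\mu<\frac23\\[2pt]
(4,-2)&\mu\le0&\mu<\frac13&q_1\le\frac13+\frac53\mu<\frac89\\[2pt]
(4,-1)&\mu\le\frac12&\mu<\frac23&q_1\le-\frac23+\frac53\mu<\frac49
\end{array}
\]
The first three rows contradict $q_1>0$. In the others $q_1<\frac89$, and by cyclic symmetry $q_2<\frac89$ as well.

\emph{Step 3: the side is determined.} Now \eqref{eq:mulow} gives $\mu>\frac{\beta+3}{\alpha-1/9}$, and $t\ge1$. Step 1 applied to $z_3(L)=w+t-1-\alpha-\beta$ gives $w+t\le5+\alpha+\beta$. We go through the three remaining rows.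
\begin{itemize}
\item $R=(3,-2)$: $\frac9{26}<\frac tw<\frac12$, i.e.\ $2t<w<\frac{26}9t$, and $w+t\le6$. For $t=1$ there is no integer in $(2,\frac{26}9)$. For $t=2$, $w=5$ and $w+t=7$. For $t\ge3$, $w>6$. Impossible.
\item $R=(4,-2)$: $3t<w<\frac{35}9t$ and $w+t\le7$. For $t=1$ there is no integer in $(3,\frac{35}9)$. For $t\ge2$, $w\ge7$ and $w+t\ge9$. Impossible.
\item $R=(4,-1)$: $\frac32t<w<\frac{35}{18}t$ and $w+t\le8$. For $t=1$ and $t=2$ the intervals $(\frac32,\frac{35}{18})$ and $(3,\frac{35}9)$ contain no integer. For $t=3$ the interval $(\frac92,\frac{35}6)$ gives $w=5$, with $w+t=8$. For $t\ge4$, $w\ge7$ and $w+t\ge11$.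
\end{itemize}
So $R=(4,-1)$ and $L=(-1,-4)$. In full $z$-coordinates, the segment from $(-1,-4,4)$ to $(4,-1,-4)$ is a side of $N$. The same statement for the shifted coordinates $(z_2,z_3,z_1)$ and $(z_3,z_1,z_2)$ says that the segments from $(4,-1,-4)$ to $(-4,4,-1)$ and from $(-4,4,-1)$ to $(-1,-4,4)$ are sides of $N$. These three sides close up, so $N$ is this triangle. Under $x_i=3z_i+1$ its vertices become $(13,-2,-11)$, $(-11,13,-2)$, $(-2,-11,13)$. This proves Proposition~\ref{prop:triangle}.

\section{From the triangle to the triangulation $X$}\label{sec:structure}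

We know now that $K=\Theta$ in a frame $e_1,e_2,e_3$, and we must find a copy of $X_{49}$ inside $G$. The sides of $K$ point to the right objects. Let
\[
\gamma_A=3e_1-5e_2,\qquad\gamma_B=3e_2-5e_3,\qquad\gamma_C=3e_3-5e_1 .
\]
In the basis $(e_1,e_2)$ these are the primitive vectors $(3,-5)$, $(5,8)$, $(-8,-3)$. The forms $x(\gamma_A),x(\gamma_B),x(\gamma_C)$ are those of \eqref{eq:forms}, so $\ell(\gamma_A)=\ell(\gamma_B)=\ell(\gamma_C)=49$ by \eqref{eq:support}. Let $Z_A,Z_B,Z_C$ be directed closed walks in $G$ of length $49$ in these classes. The key coincidence is that any two of the classes have intersection number $49$, equal to the length, so that the walks must cross at every vertex.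

\begin{proposition}\label{prop:structure}
The union $X=Z_A\cup Z_B\cup Z_C$ is a subgraph of $G$ as in Theorem~\ref{thm:refined}\textup{(b)(ii)}.
\end{proposition}

\begin{proof}
\emph{The walks are cycles.} Suppose $Z_A$ repeats a vertex. Then it splits into two directed closed walks of positive lengths with sum $49$ and classes $\gamma'+\gamma''=\gamma_A$. Neither class is $0$, since otherwise the other walk would be a shorter directed walk of class $\gamma_A$. Let $x'=(13,-2,-11)$ and $x''=(-2,-11,13)$, the ends of the side of $K$ on which $x(\gamma_A)=49$. For $x\in\{x',x''\}$,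
\[
49=x(\gamma')+x(\gamma'')\le\ell(\gamma')+\ell(\gamma'')\le49,
\]
so $x(\gamma')=\ell(\gamma')$ and $x(\gamma'')=\ell(\gamma'')$. In particular $x'-x''=3(5,3,-8)$ vanishes on $\gamma'=pe_1+qe_2$, so $5p+3q=0$, and $\gamma'=t\gamma_A$, $\gamma''=(1-t)\gamma_A$ with $t\in\mathbb Z\setminus\{0,1\}$. Then $\ell(\gamma')=49t$ and $\ell(\gamma'')=49(1-t)$, and one of these is negative, which is absurd. By the cyclic symmetry of $\Theta$ the same holds for $Z_B,Z_C$. So each is a directed cycle with $49$ distinct vertices.

\emph{They have the same vertices.} Recall that on an oriented torus the intersection number of two oriented closed curves in general position is the signed count of their crossings, with sign $+1$ when the second curve crosses the first from right to left. It depends only on the classes, and is bilinear and antisymmetric. Orient $T$ so that $e_1\cdot e_2=1$; then $(p,q)\cdot(p',q')=pq'-qp'$, and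
\[
\gamma_A\cdot\gamma_B=24+25=49,\qquad\gamma_B\cdot\gamma_C=-15+64=49,\qquad\gamma_C\cdot\gamma_A=40+9=49 .
\]
The cycles $Z_A,Z_B$ are different since $\gamma_A\ne\pm\gamma_B$, so each component of $Z_A\cap Z_B$ is a vertex or a path. In a thin disc around a component each cycle is a single arc, and the two arcs can be redrawn to cross at most once; so the component contributes $-1$, $0$ or $1$. Hence there are at least $49$ components. They are disjoint and each contains a vertex of $Z_A$, so there are exactly $49$, each a single vertex at which the cycles cross with sign $+1$. The same holds for the pairs $(Z_B,Z_C)$ and $(Z_C,Z_A)$. Thus the three cycles have a common vertex set $W$, are pairwise edge-disjoint, and any two cross at each vertex of $W$.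

\emph{$X$ triangulates $T$.} The graph $X$ is connected and $6$-regular with $49$ vertices and $147$ edges. Euler's formula for a graph on the torus reads $|V|-|E|+\sum\chi(\text{face})=0$, where each face is a connected open surface with $\chi\le1$ and equality only for an open disc. So the number $f$ of faces is at least $98$, with equality only if all faces are discs. Each face has at least one boundary walk, and each boundary walk has length at least $3$: length $1$ would be a loop, and length $2$ a pair of parallel edges or an edge with an end of degree $1$. Here we use that $G$ is simple. The boundary walks have total length $2\cdot147$, so $3f\le294$. Therefore $f=98$, and every face is a disc bounded by a closed walk of length $3$, that is, a $3$-cycle. Such a $3$-cycle lifts to a $3$-cycle of $\tilde G$, has three different $\varphi$-colors, and so is directed. Hence incoming and outgoing edges of $X$ alternate around each vertex.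

\emph{The local order.} At $w\in W$ denote the six edges by $A_{\rm in},A_{\rm out}$, and so on. Both $Z_B$ and $Z_C$ cross $Z_A$, so each side of $Z_A$ carries two edges; thus $A_{\rm in}$ and $A_{\rm out}$ are opposite, and likewise for $B$ and $C$. By the signs of the crossings, $B_{\rm out}$ and $C_{\rm in}$ lie on the left of $Z_A$. With alternation, the counterclockwise order is
\[
A_{\rm out},\ C_{\rm in},\ B_{\rm out},\ A_{\rm in},\ C_{\rm out},\ B_{\rm in}.
\]

\emph{The successor maps commute.} Let $A,B,C$ be the permutations of $W$ that send a vertex to its successor on $Z_A,Z_B,Z_C$. Consider the face at $w$ between $A_{\rm out}$, say $w\to a$, and $C_{\rm in}$, say $c\to w$. Its third edge is $a\to c$. At $a$ it is next to $A_{\rm in}$, so it belongs to $Z_B$ or $Z_C$; at $c$ it is next to $C_{\rm out}$, so it belongs to $Z_A$ or $Z_B$. It belongs to $Z_B$, and $CBA(w)=w$. In the face between $A_{\rm out}$ and $B_{\rm in}$, say $c'\to w$, the third edge $a\to c'$ belongs to $Z_B$ or $Z_C$ as before; at $c'$ it is next to $B_{\rm out}$, so it belongs to $Z_C$ or $Z_A$. It belongs to $Z_C$, and $BCA(w)=w$. Hence $CB=BC=A^{-1}$,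 so $B$ and $C$ commute and $A=(BC)^{-1}$ commutes with both. Identify $W$ with $\mathbb Z_{49}$ so that $A(i)=i+1$. A permutation commuting with $A$ satisfies $B(i)=B(0)+i$, so $B=A^k$ for some integer $k$.

\emph{The exponent $k$.} It is determined by the classes. Let $\tilde W$ be the preimage of $W$ and $\tilde A,\tilde B,\tilde C$ the successor maps on $\tilde W$; they commute with $\Gamma$. Faces lift to faces, so $\tilde C\tilde B\tilde A=\tilde B\tilde C\tilde A=1$, and the three maps commute as above. Write $\tilde B\tilde w=\tilde A^k\tilde w+\delta(\tilde w)$ with $\delta(\tilde w)\in\Gamma$. Since $\tilde A$ and $\Gamma$ commute with $\tilde B$, with $\tilde A^k$ and with translations, $\delta$ is invariant under them, and together they act transitively on $\tilde W$. So $\delta$ is constant. The maps $\tilde A^{49}$ and $\tilde B^{49}$ are the translations by $\gamma_A$ and $\gamma_B$, so taking $49$th powers gives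
\[
\gamma_B=k\gamma_A+49\delta .
\]
The first coordinate gives $5\equiv3k\pmod{49}$, so $k\equiv18$; the second, $8\equiv-5\cdot18=-90$, is consistent. Finally $C=A^{-1}B^{-1}=A^{-19}$.
\end{proof}

\section{End of the proof}\label{sec:end}

Part (a) of Theorem~\ref{thm:refined} was proved in Section~\ref{sec:noncyclic}. Let $G$ be of cyclic type with $r\ge8$.

\emph{At least one of \textup{(i)}, \textup{(ii)} holds.} If $K\cap F\ne\emptyset$, Proposition~\ref{prop:heights}(3) gives (i). Otherwise Propositions~\ref{prop:triangle} and~\ref{prop:structure} give (ii).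

\emph{At most one holds.} Let $X\subseteq G$ be as in (ii). As a directed graph, $X$ is $X_{49}$ by Proposition~\ref{prop:x49}(1). Being striped is a condition on directed edges only, so a striped coloring of $G$ would restrict to a striped coloring of $X_{49}$, against Proposition~\ref{prop:x49}(3).

\emph{In case \textup{(ii)}, $G$ is $4$-colorable.} Color $X$ by Proposition~\ref{prop:x49}(4). Each face of $X$ is bounded by a $3$-cycle of $G$, so its closure is a closed disc $D$, and the only vertices of $G$ on the boundary of $D$ are the three corners. Lift $D$ to the plane. There $\varphi$ gives a proper $3$-coloring of $G\cap D$ with three different colors on the corners; rename these three colors to the colors of the corners in $X$. Every edge of $G$ lies in some such disc, so doing this in all faces of $X$ gives a proper $4$-coloring of $G$. This completes (b).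

\emph{Part \textup{(c)}.} If (i) fails, then $K=\Theta$ in some frame, and since $U\subset K\cap(-K)$, Lemma~\ref{lem:theta}(2) gives $r\le\nu(e_1)=\max_Ux_1\le8$. So $r\ge9$ implies (i). The triangulation $X_{49}$ is of cyclic type, has representativity $8$ and has no striped coloring, so $9$ cannot be replaced by $8$.

This proves Theorem~\ref{thm:refined}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
In the cyclic type the hypothesis $r\ge8$ is used in Lemma~\ref{lem:normal}, to exclude $\lambda(\sigma)=0$ and to place the points $\pm s^i$ in $K$, and in Step 7 of Section~\ref{sec:332}, to apply Lemma~\ref{lem:integral}. Without it the alternative in (b) fails: $G_5$ has no striped coloring, and with $25$ vertices it cannot contain $X$.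
\end{remark}

\begin{thebibliography}{1}
\bibitem{BKLS}
Marcin Brianski, Daniel Kral, Ander Lamaison and Xichao Shu,
\emph{Four-coloring Eulerian triangulations of the torus},
arXiv:2409.19165 (2024).
\end{thebibliography}
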